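\title{Singular images of finite holomorphic maps cannot be pushed off themselves}

\begin{abstract}
Let $f:\Delta^n\to\mathbb{C}^{n+1}$ be a holomorphic map with finite fibers whose image, inside some open set, is an analytic hypersurface $X$ with a singular point. We prove that the image of every continuous map $g$ sufficiently close to $f$ in the sup norm meets the image of $f$. This answers affirmatively a question posed by Nandi. The property is local and characterizes the singular points of $X$. The proof restricts $f$ to a generic slice transverse to the singular locus; a map $g$ avoiding $X$ would produce a map of nonzero degree from a contractible manifold to a Milnor fiber with nonzero homology, which Poincar\'e--Lefschetz duality forbids.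
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Delta^n$ be the unit polydisk in $\mathbb{C}^n$, and write $\Delta=\Delta^1$. For maps $f,g:\Delta^n\to\mathbb{C}^{n+1}$ put $\|f-g\|=\sup_{z\in\Delta^n}|f(z)-g(z)|$. A holomorphic map is called \emph{finite} if all its fibers are finite sets. A point $p$ of an analytic set $X$ is \emph{singular} if there is no neighborhood of $p$ in which $X$ is a complex submanifold; the set of such points is denoted $\operatorname{Sing}X$. Points where two sheets of $X$ cross are singular in this sense. Neighborhoods are always open.

A smooth piece of hypersurface can be displaced from itself by an arbitrarily small motion: the maps $f(z)=(z,0)$ and $g(z)=(z,c)$ have disjoint images for every $c\neq0$. This paper is about the following question, which asks whether a singular point obstructs such a displacement.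

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge2$ and let $f:\Delta^n\to\mathbb{C}^{n+1}$ be a finite holomorphic map with $f(0)=0$. Suppose that $0\in\mathbb{C}^{n+1}$ has a neighborhood $U$ such that $f(\Delta^n)\cap U$ is an $n$-dimensional analytic subvariety of $U$, singular at $0$. Is there $\epsilon>0$ such that $f(\Delta^n)\cap g(\Delta^n)\neq\emptyset$ for every finite holomorphic $g:\Delta^n\to\mathbb{C}^{n+1}$ with $\|f-g\|<\epsilon$?}
\medskip

For curves this is a result of Lyubich and Peters: if $f:\Delta\to\mathbb{C}^2$ is a nonconstant holomorphic map and $f(0)=0$ is a singular point of the curve $f(\Delta)$, then there is $\epsilon>0$ such that $f(\Delta)\cap g(\Delta)\ne\emptyset$ for every holomorphic $g:\Delta\to\mathbb{C}^2$ with $\|f-g\|<\epsilon$. The higher dimensional analog is posed as an open question by Nandi \cite{Nandi}, who obtains a partial answer under additional hypotheses on discriminant varieties. In \cite{Nandi} the maps are asked only to preserve the dimensions of analytic objects; we read this as finiteness of the fibers.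

A first-order computation suggests that the answer is yes. Let $h=0$ be an equation of the image near $0$, so that $dh$ vanishes at the singular point $f(0)$, and let $g=f+cv$ with $v$ a fixed holomorphic map and $c\to0$. Since $h\circ f=0$, the functions $c^{-1}h\circ g$ converge locally uniformly near $0$ to $z\mapsto dh_{f(z)}(v(z))$, which vanishes at $z=0$. If this limit is not identically zero, Hurwitz's theorem, applied on a complex line through $0$ on which it is not identically zero, gives a zero of $h\circ g$ for all small $c\ne0$. This is not a proof: how small $c$ must be depends on $v$, and nothing is gained when the limit vanishes identically. Comparing $h\circ g$ directly with $h\circ f$ does not help either, since a function close to the zero function need not vanish anywhere. The obstruction we use is topological, and it applies to all continuous $g$.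

Throughout the paper, $n\ge1$, the map $f:\Delta^n\to\mathbb{C}^{n+1}$ is holomorphic and finite, and $U\subset\mathbb{C}^{n+1}$ is an open set such that
\[
X=f(\Delta^n)\cap U
\]
is a closed $n$-dimensional analytic subvariety of $U$.

\begin{theorem}\label{thm:main}
If $\operatorname{Sing}X\neq\emptyset$, there is $\epsilon>0$ such that $f(\Delta^n)\cap g(\Delta^n)\ne\emptyset$ for every continuous map $g:\Delta^n\to\mathbb{C}^{n+1}$ with $\|f-g\|<\epsilon$.
\end{theorem}

In particular the answer to the Question is affirmative for every $n\ge2$ and every such $f$. The phenomenon is local, and in its local form it has a converse.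

\begin{theorem}\label{thm:local}
For $q\in f^{-1}(U)$ the following are equivalent.
\begin{enumerate}
\item[(i)] $f(q)\in\operatorname{Sing}X$.
\item[(ii)] For every neighborhood $V\subset f^{-1}(U)$ of $q$ there is $\epsilon>0$ such that $g(V)\cap X\ne\emptyset$ for every continuous $g:V\to\mathbb{C}^{n+1}$ with $\sup_V|f-g|<\epsilon$.
\item[(iii)] The same as \emph{(ii)}, but only for holomorphic $g$ with finite fibers.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:near}
For every compact $K\subset\operatorname{Sing}X$ and every $\rho>0$ there is $\epsilon>0$ such that, for every continuous $g:\Delta^n\to\mathbb{C}^{n+1}$ with $\|f-g\|<\epsilon$, each point of $K$ has distance less than $\rho$ from $f(\Delta^n)\cap g(\Delta^n)$.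
\end{corollary}

Section~\ref{sec:model} proves the theorem by hand for the node and the cusp and ends with the plan of the general proof.

\section{The node and the cusp}\label{sec:model}

\subsection*{The node}
Let $n=1$, let $X$ consist near $f(q)$ of two smooth branches with distinct tangents, and let $f$ be an immersion at $q$. An example is $f(z)=\bigl(z(z-\frac12),z^2(z-\frac12)\bigr)$ with $q=0$: the origin has the two preimages $0$ and $\frac12$, and $f'(0)=(-\frac12,0)$, $f'(\frac12)=(\frac12,\frac14)$. Choose a holomorphic chart $(x_1,x_2)$ of $\mathbb{C}^2$ near $f(q)$ in which the two branches are the axes and $f$ maps a neighborhood of $q$ into $\{x_2=0\}$. Then $\zeta=x_1\circ f$ is a local coordinate at $q$, and on a small disk $M=\{|\zeta|\le r\}$ the map $f$ reads $\zeta\mapsto(\zeta,0)$ in the chart. If $g$ is continuous and close to $f$ on $M$, then $|x_1\circ g-\zeta|<r$, so $x_1\circ g$ has winding number $1$ about $0$ along $\partial M$ and therefore vanishes at some point of $M$. The image of this point under $g$ lies on the other branch $\{x_1=0\}$.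

The perturbation $\zeta\mapsto(\zeta,c)$ misses the branch that contains $f(M)$. This is why Theorem~\ref{thm:local} speaks of $g(V)\cap X$ and not of $g(V)\cap f(V)$.

\subsection*{The cusp}
Let $f(z)=(z^2,z^3)$ and $h(y)=y_2^2-y_1^3$. A point of $\{h=0\}$ with $y_1\ne0$ is $f(y_2/y_1)$, so $f(\mathbb{C})=\{h=0\}$, and with $U=\{|y_1|<1\}$ we have $X=\{h=0\}\cap U$. Fix $0<r<1$, let $M=\{|z|\le r\}$, and suppose that $g=(g_1,g_2):M\to\mathbb{C}^2$ is continuous, within $\epsilon$ of $f$, and misses $X$. We derive a contradiction for small $\epsilon$. For $\epsilon<1-r^2$ we have $g(M)\subset U$, so $h\circ g$ has no zeros.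

\emph{Step 1: move $g$ into one level set of $h$.} As $M$ is simply connected, $h\circ g=e^{w}$ with $w:M\to\mathbb{C}$ continuous. Since $h(e^{2a}y_1,e^{3a}y_2)=e^{6a}h(y)$, the map
\[
\Phi=\bigl(e^{-w/3}g_1,\ e^{-w/2}g_2\bigr)
\]
sends $M$ into $F=\{y_2^2=y_1^3+1\}$. The curve $F$ is a smooth plane cubic $\overline F$, which is a torus, minus its one point at infinity $\infty$. In the coordinates $u=y_1/y_2$, $v=1/y_2$ the cubic is $v=u^3+v^3$ and $\infty=(0,0)$, so by the implicit function theorem $u$ maps a neighborhood $D_\infty$ of $\infty$ in $\overline F$ biholomorphically onto a disk $\{|u|<\eta\}$.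

\emph{Step 2: on $\partial M$, the map $\Phi$ remembers $f$.} Since $h\circ f=0$ and $h$ is Lipschitz on bounded sets, $|e^w|\le C\epsilon$. On $\partial M$ we get $|v\circ\Phi|=|e^{w/2}|/|g_2|\le(C\epsilon)^{1/2}/(r^3-\epsilon)$. This is small, hence so is $u\circ\Phi$, because $u^3=v-v^3$. Thus $\Phi(\partial M)\subset D_\infty\setminus\{\infty\}$ for small $\epsilon$. Moreover $u\circ\Phi=e^{w/6}g_1/g_2$. Along $\partial M$ the factor $e^{w/6}$ has winding number $0$, and for $\epsilon<r^3$ the functions $g_1,g_2$ have the winding numbers $2,3$ of $z^2,z^3$. So $u\circ\Phi$ has winding number $-1$: the loop $\Phi|_{\partial M}$ goes once around the puncture.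

\emph{Step 3: the topology of $F$.} Extend $\Phi$ to a map $\widehat\Phi$ from the Riemann sphere to $\overline F$ by sending $\{|z|\ge r\}$ into $D_\infty$ with $u(\widehat\Phi(z))=(r/|z|)\,u(\Phi(rz/|z|))$. The point $\infty\in\overline F$ has the single preimage $z=\infty$, and in the coordinate $1/z$ the local degree there is $+1$. So $\widehat\Phi$ has degree $1$. But a map from a sphere to a torus lifts to the universal cover $\mathbb{R}^2$, so it is null-homotopic and has degree $0$. This is the contradiction.

Two features deserve attention. First, the loop around the puncture bounds the surface obtained from $\overline F$ by removing a disk about $\infty$, so it is zero in $H_1(F)$. Unlike the node, the cusp is not detected by the homology class of the boundary loop in the level set; one has to pass to the degree of $\Phi$ relative to the boundary. Second, for the smooth curve $h=y_2$ the level set is a plane, its compactification is a sphere, and no contradiction arises. The singular point enters through the topology of $F$.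

\subsection*{Plan of the general proof}
Each step above needs a substitute.
\begin{itemize}
\item The level sets of $h$ are well understood when the singular point is isolated. In general it is not, so we cut $X$ by a slice transverse to $\operatorname{Sing}X$ at a generic point. The perturbation $g$ does not stay in the slice, so we need to control all nearby slices at once (Section~\ref{sec:slice}).
\item The disk $M$ becomes a contractible piece of the preimage of the slice, and the winding number becomes the degree of $f$ on $\partial M$ (Section~\ref{sec:source}).
\item The scaling action is replaced by parallel transport in the Milnor fibration, arranged so as not to disturb the boundary (Section~\ref{sec:transport}).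
\item In higher dimensions $F$ can be simply connected, so the universal cover is replaced by duality (Lemma~\ref{lem:duality}).
\end{itemize}
These pieces are assembled in Section~\ref{sec:key}, and Section~\ref{sec:local} deduces Theorem~\ref{thm:local} and Corollary~\ref{cor:near}.

\section{Background}\label{sec:background}

\subsection*{Analytic sets}
We use the following textbook facts.
\begin{enumerate}
\item[(A1)] \emph{Finite mapping theorem} (Grauert--Remmert). Each $q\in\Delta^n$ has arbitrarily small neighborhoods $V$, with open balls $B$ about $f(q)$, such that $f:V\to B$ is proper with finite fibers; then $f(V)$ is an analytic subset of $B$ of pure dimension $n$.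
\item[(A2)] An analytic set $Z$ of pure dimension $n$ in a manifold of dimension $n+1$ has near each of its points a \emph{reduced equation}: a holomorphic function $h$ with $Z=\{h=0\}$ that generates the ideal of $Z$ at all nearby points. Then $\operatorname{Sing}Z=\{h=0,\ dh=0\}$, and this analytic set has dimension at most $n-1$. Two such sets $Z$ meet in dimension at least $n-1$ at each common point.
\item[(A3)] The nonsingular points of an analytic set are dense in it. The irreducible components of an analytic set form a locally finite family, any union of them is analytic, and none is contained in the union of the others. A proper analytic subset of an irreducible analytic set has smaller dimension. The germ of a complex submanifold at a point is irreducible.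
\item[(A4)] If an analytic set has positive dimension at $p$, it contains the image of a nonconstant holomorphic curve germ $\gamma$ with $\gamma(0)=p$.
\end{enumerate}
Every point of our $X$ has the form $f(q)$, and by (A1) the set $X$ contains near $f(q)$ an analytic set of dimension $n$ through $f(q)$. So $X$ has dimension $n$ at each of its points, and (A2) applies to $X$.

\subsection*{Milnor number and Milnor fiber}
Let $G$ be a holomorphic map from an open subset of $\mathbb{C}^N$ to $\mathbb{C}^N$. The \emph{multiplicity} of an isolated zero $p$ of $G$ is the degree of $G/|G|$ on a small sphere about $p$; it is at least $1$. If $G$ has no zero on the boundary of a closed ball, then its zeros in the ball form a compact analytic set, hence a finite set, and their multiplicities add up to the degree of $G/|G|$ on the boundary sphere. The \emph{Milnor number} of an isolated critical point of a holomorphic function is the multiplicity of that point as a zero of the map formed by the partial derivatives.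

Let $k\ge1$ and let $h_0$ be holomorphic near $0\in\mathbb{C}^{k+1}$, with $h_0(0)=0$ and an isolated critical point at $0$ of Milnor number $\mu$. Then for all sufficiently small $r_*>0$:
\begin{enumerate}
\item[(M1)] the function $|y|^2$ has no critical point on the manifold $\{h_0=0,\ 0<|y|\le r_*\}$;
\item[(M2)] for each $0<r\le r_*$ and all sufficiently small $s\neq0$, the \emph{Milnor fiber} $\{h_0=s,\ |y|\le r\}$ is homotopy equivalent to a bouquet of $\mu$ spheres $S^k$.
\end{enumerate}
These are Milnor's theorems \cite[Cor.~2.9, Thms.~5.11, 6.5, 7.2]{Milnor}; see also \cite{Looijenga} for analytic germs. For the cusp the partial derivatives are $(-3y_1^2,2y_2)$, so $\mu=2$, and the punctured torus is homotopy equivalent to a bouquet of two circles.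

\subsection*{Differential topology}
Besides Sard's theorem we use two facts. \emph{\L ojasiewicz's gradient inequality}: if $u$ is real analytic near $q$ and $u(q)=0$, then $|\nabla u|\ge c|u|^{\alpha}$ near $q$ for some $c>0$ and $0<\alpha<1$; in particular $u$ has no critical point near $q$ at which $u\neq0$. \emph{Ehresmann's theorem}: a proper smooth submersion between manifolds without boundary is a locally trivial smooth fiber bundle; over a contractible base it is trivial.

If $\psi:P\to L$ is a smooth map between closed oriented manifolds of the same dimension and $L_1,\dots,L_c$ are the components of $L$, then $\psi_*[P]=\sum_jd_j[L_j]$, where $d_j$ is the number of preimages of any regular value in $L_j$, counted with the sign of the Jacobian.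

The next lemma replaces Step 3 of the cusp. The set $C$ in it will be a collar of the boundary; it is there because a perturbation sends $\partial M$ near $\partial F$, not into it.

\begin{lemma}\label{lem:duality}
Let $M$ and $F$ be compact oriented $N$-manifolds with boundary, $F$ connected, and let $C\subset F$ contain $\partial F$ in such a way that the inclusion $\partial F\to C$ is a homotopy equivalence. Let $\Phi:(M,\partial M)\to(F,C)$ be continuous. If $(\Phi|_{\partial M})_*[\partial M]\ne0$ in $H_{N-1}(C;\mathbb{Z})$, then $\Phi_*:H_j(M;\mathbb{Q})\to H_j(F;\mathbb{Q})$ is surjective for every $j$.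
\end{lemma}

\begin{proof}
By the five lemma the inclusion $(F,\partial F)\to(F,C)$ induces isomorphisms in homology and cohomology. Since $F$ is connected, $H_N(F,C;\mathbb{Z})$ is therefore infinite cyclic, generated by the image $[F]$ of the fundamental class, and $\Phi_*[M,\partial M]=a[F]$ for an integer $a$. The connecting homomorphisms of the two pairs commute with $\Phi$, and that of $(M,\partial M)$ sends $[M,\partial M]$ to $[\partial M]$. Hence $(\Phi|_{\partial M})_*[\partial M]=a\,\partial[F]$, and the hypothesis gives $a\ne0$.

By Poincar\'e--Lefschetz duality, cap product with the fundamental class is an isomorphism $H^{N-j}(F,\partial F;\mathbb{Q})\to H_j(F;\mathbb{Q})$. So every $x\in H_j(F;\mathbb{Q})$ has the form $x=\xi\cap[F]$ with $\xi\in H^{N-j}(F,C;\mathbb{Q})$. Naturality of the cap product gives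
\[
\Phi_*\bigl(\Phi^*\xi\cap[M,\partial M]\bigr)=\xi\cap\Phi_*[M,\partial M]=a\,x ,
\]
so $ax$, and with it $x$, lies in the image of $\Phi_*$.
\end{proof}

\section{A generic slice}\label{sec:slice}

All three results rest on one proposition. Its hypothesis leaves us free to move to a generic point of the singular locus while keeping a preimage in the prescribed set $Q$.

\begin{proposition}\label{prop:key}
Let $Q\subset f^{-1}(U)$ be open, and suppose that some nonempty relatively open subset of $\operatorname{Sing}X$ is contained in $f(Q)$. Then there are a compact set $M\subset Q$ and $\epsilon>0$ such that every continuous $g:M\to\mathbb{C}^{n+1}$ with $\sup_M|f-g|<\epsilon$ satisfies $g(M)\cap X\ne\emptyset$.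
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $Q=f^{-1}(U)$. Then $\operatorname{Sing}X\subset X=f(Q)$, so Proposition~\ref{prop:key} applies. Given $g$ on $\Delta^n$, restrict it to $M$.
\end{proof}

Sections~\ref{sec:slice}--\ref{sec:key} prove the proposition; $Q$ is fixed. If $X$ were a product $T_0\times X_0$ with $X_0$ having an isolated singularity, one could forget the first coordinate of $g$ and work with $X_0$ alone. The following lemma gives what we can obtain instead: a family of slices $h_t$, each with a critical point at the origin and with no other critical point in a fixed ball.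

\begin{lemma}\label{lem:chart}
There are integers $m\ge0$, $k\ge1$ with $m+k=n$, an open set $U_0\subset U$, a biholomorphic chart $(t,y):U_0\to T_0\times Y_0\subset\mathbb{C}^m\times\mathbb{C}^{k+1}$ onto a product of open balls containing the origins, a holomorphic function $h$ on $U_0$, a point $q\in Q$, a ball $T'\subset T_0$ about $0$ and a radius $r'>0$ with $\{|y|\le r'\}\subset Y_0$, such that, with $h_t=h(t,\cdot)$,
\begin{enumerate}
\item[(S1)] $X\cap U_0=\{h=0\}$, and $h_t(0)=0$, $dh_t(0)=0$ for all $t\in T_0$;
\item[(S2)] $dh_t(y)\ne0$ for $t\in T'$ and $0<|y|\le r'$;
\item[(S3)] $f(q)=(0,0)$, and $\tau=t\circ f$ is a submersion at $q$.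
\end{enumerate}
\end{lemma}

For $m=0$ the ball $T_0$ is a point and all statements about $t$ are void. We identify $U_0$ with $T_0\times Y_0$.

\begin{proof}
\emph{The chart.} Let $O\subset f(Q)$ be nonempty and relatively open in $\operatorname{Sing}X$. By (A3), $O$ contains a point near which $\operatorname{Sing}X$ is a complex submanifold, of some dimension $m\le n-1$. Near this point choose a chart $(t,y):U_0\to T_0\times Y_0$, with $T_0,Y_0$ balls about $0$, so small that
\[
\operatorname{Sing}X\cap U_0=T_0\times\{0\}\subset O
\]
and $X\cap U_0$ has a reduced equation $h$. By (A2), $h$ and $dh$ vanish on $T_0\times\{0\}$, which gives (S1), and $X^\circ=(X\cap U_0)\setminus(T_0\times\{0\})$ is a complex manifold on which $dh\ne0$.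

\emph{Generic slices have isolated critical points.} Let $N\subset T_0$ be the union of the sets of critical values of $t:X^\circ\to T_0$ and of $\tau:Q\cap f^{-1}(U_0)\to T_0$. By Sard's theorem $N$ has measure zero (and $N=\emptyset$ if $m=0$). Let $t\notin N$. We claim first that $dh_t(y)\ne0$ whenever $h_t(y)=0$ and $y\ne0$. At such a point $dh\ne0$, and the tangent space $\ker dh$ of $X^\circ$ projects onto $\mathbb{C}^m$. If $dh_t(y)$ were zero, $dh$ would be a nonzero linear form in $dt_1,\dots,dt_m$ alone, and the projection of its kernel would be a proper subspace of $\mathbb{C}^m$; for $m=0$ the claim is just $dh\neq0$. Next, $0$ is an isolated critical point of $h_t$. Otherwise (A4) gives a nonconstant curve germ $\gamma$ with $\gamma(0)=0$ in $\{dh_t=0\}$. Then $h_t\circ\gamma$ has zero derivative, so $h_t\circ\gamma=h_t(0)=0$, and any point $\gamma(s)\ne0$ contradicts the claim.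

\emph{Making the Milnor number constant.} An isolated critical point of $h_t$ may split into several when $t$ moves; we now exclude this. Let $\mu(t)\geq1$ be the Milnor number of $h_t$ at $0$, with $\mu(t)=\infty$ if the critical point is not isolated. Suppose $\mu(t')<\infty$, and choose $r'>0$ with $\{|y|\le r'\}\subset Y_0$ and $dh_{t'}\ne0$ on $0<|y|\le r'$. For $t$ in a small ball about $t'$, the form $dh_t$ has no zero on the sphere $|y|=r'$, and moving $t$ to $t'$ along a segment shows that $dh_t/|dh_t|$ has degree $\mu(t')$ on this sphere. Hence
\begin{equation}\label{eq:sum}
\begin{gathered}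
\text{for $t$ near $t'$, the critical points of $h_t$ in $|y|\le r'$ are isolated, lie in $|y|<r'$,}\\
\text{and their Milnor numbers add up to $\mu(t')$.}
\end{gathered}
\end{equation}
One of these critical points is $0$, so $\mu(t)\le\mu(t')$ for $t$ near $t'$.

Pick $t_1\notin N$. Then $\mu$ is finite on a ball $T_1$ about $t_1$. Let $\mu$ also denote the minimum of $\mu(t)$ on $T_1$. Near a point where the minimum is attained we have $\mu(t)\le\mu$, so $\mu(t)=\mu$ on a nonempty open set $T_2\subset T_1$. Pick $t_2\in T_2\setminus N$ and translate the coordinate $t$ so that $t_2=0$. Apply \eqref{eq:sum} with $t'=0$: for $t$ in a small ball $T'\subset T_2$ about $0$ the Milnor numbers add up to $\mu$, and the critical point $0$ alone contributes $\mu(t)=\mu$. Since every critical point contributes at least $1$, there is no other. This is (S2). Finally $(0,0)\in O\subset f(Q)$ gives $q$, and $\tau$ is a submersion at $q$ because $0\notin N$.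
\end{proof}

\begin{example}\label{ex:generic}
Neither of (S2), (S3) implies the other. The two maps below are proper finite maps from $\mathbb{C}^2$ onto $\{h=0\}\subset\mathbb{C}^3$ with $f^{-1}(0)=\{0\}$, so their restrictions to $\Delta^2$ fit our setting for small $U$; in both cases $\operatorname{Sing}X$ is the $t$-axis and $q=0$.

Let $f(a,b)=(a,\,b(b^2-a),\,b^2-a)$ and $h=y_1^2-y_2^2(y_2+t)$. Then $\tau=a$, so (S3) holds. The slice $h_0=y_1^2-y_2^3$ is a cusp, but for $t\ne0$ the function $h_t$ has the additional critical point $(0,-2t/3)$, with critical value $-4t^3/27\neq0$. So (S2) fails, and the map $(t,h)$ fails to be a submersion at points outside $X$ arbitrarily close to the origin. If $t$ is replaced by the coordinate $t+y_2$, the same surface becomes $y_1^2=ty_2^2$; in this chart $h_0=y_1^2$ has a line of critical points and $\tau=b^2$, so both conditions fail.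

Let $f(a,b)=(ab,\,(a+b)^3,\,(a+b)^2)$ and $h=y_1^2-y_2^3$. Here (S2) holds, but $\tau=ab$, and $\tau^{-1}(0)$ is a pair of lines crossing at $q$, not a manifold.
\end{example}

From now on $\mu\ge1$ is the Milnor number of $h_0$ at $0$.

\section{The source manifold and its boundary degree}\label{sec:source}

By (S3), $S=\tau^{-1}(0)$ is a complex $k$-manifold near $q$. On it $f=(0,\varphi)$, where $\varphi=y\circ f|_S$ is holomorphic with finite fibers, $\varphi(q)=0$ and $h_0\circ\varphi=0$. Let $W$ be an open coordinate ball of $S$ about $q$ whose closure $\overline W$ is a compact subset of $S\cap Q\cap f^{-1}(U_0)$ with $\varphi^{-1}(0)\cap\overline W=\{q\}$.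

We could try $M=\overline W$, but we want $f$ to send $\partial M$ to a sphere $|y|=\text{const}$, where $X$ is controlled by (M1). So $M$ will be a sublevel set of $|\varphi|$. By \L ojasiewicz's inequality there is a neighborhood $W_1\subset W$ of $q$ in which $|\varphi|^2$ has no critical point other than $q$, and $|\varphi|$ has a positive minimum on the compact set $\overline W\setminus W_1$, which contains $\partial W$. Choose $r_*\le r'$ smaller than this minimum and small enough for (M1) and (M2). Rescaling the coordinate $y$, we may assume $r_*=5$. Thus:
\begin{enumerate}
\item[(R1)] $dh_t(y)\ne0$ for $t\in T'$, $0<|y|\le5$;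
\item[(R2)] $|\varphi|>5$ on $\partial W$, and $|\varphi|^2$ has no critical point in $\{z\in W:0<|\varphi(z)|\le5\}$;
\item[(R3)] $|y|^2$ has no critical point on $\{h_0=0,\ 0<|y|\le5\}$;
\item[(R4)] for all sufficiently small $s\ne0$, the set $\{h_0=s,\ |y|\le4\}$ is homotopy equivalent to a bouquet of $\mu$ spheres $S^k$.
\end{enumerate}
The boundary of $M$ will sit at radius $3$, in the middle of a collar $2\le|y|\le4$ of the Milnor fiber; the radii $1$ and $5$ leave room on both sides. Put
\[
M=\{z\in W:|\varphi(z)|\le3\},\qquad X_0=\{h_0=0,\ 0<|y|<5\},\qquad L=X_0\cap\{|y|=3\}.
\]
By (R1), $X_0$ is a complex $k$-manifold. By (R3), $L$ is a closed real $(2k-1)$-manifold, which we orient as the boundary of $X_0\cap\{|y|\le3\}$.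

\begin{lemma}\label{lem:contractible}
$M$ is a compact contractible $2k$-manifold with nonempty boundary $\partial M=\{z\in W:|\varphi(z)|=3\}$.
\end{lemma}

\begin{proof}
For $0<r\le3$ let $M_r=\{z\in W:|\varphi(z)|\le r\}$. Since $|\varphi|>5$ on $\partial W$, the set $M_r$ is closed in $\overline W$, hence compact. By (R2), $9$ is a regular value of $u=|\varphi|^2$, so $M=M_3$ is a manifold with boundary $\{u=9\}$. Along a radius of the ball $W$ the function $|\varphi|$ goes from $0$ to a value greater than $5$, so it takes the value $3$.

Let $W'\subset M$ be an open coordinate ball about $q$. As $|\varphi|$ has a positive minimum on $\overline W\setminus W'$, we have $M_r\subset W'$ for some $0<r<3$. On the compact set $\{r^2\le u\le9\}$ the gradient of $u$ does not vanish, and $u$ decreases at unit speed along the flow of $-\nabla u/|\nabla u|^2$. Letting a point $z$ of this set flow for time $\theta(u(z)-r^2)$, $\theta\in[0,1]$, and fixing the points of $M_r$, we obtain a homotopy in $M$ from the identity to a map into $M_r\subset W'$. Since $W'$ is contractible, the identity of $M$ is null-homotopic.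
\end{proof}

Orient $M$ by its complex structure. The map $\varphi$ sends $\partial M$ to $L$. The next lemma is the analog of the winding number in Section~\ref{sec:model}; the point is that a holomorphic map has no negative local degrees that could cancel the positive ones.

\begin{lemma}\label{lem:degree}
$(\varphi|_{\partial M})_*[\partial M]\ne0$ in $H_{2k-1}(L;\mathbb{Z})$.
\end{lemma}

\begin{proof}
Write $\psi=\varphi|_{\partial M}$. Near $\partial M$, $\varphi$ is a holomorphic map from $S$ to the complex $k$-manifold $X_0$. Let $z\in\partial M$ and $x=\varphi(z)$. The differential $d\varphi_z:T_zS\to T_xX_0$ maps the hyperplane $T_z\partial M=\ker d|\varphi|_z$ into the hyperplane $T_xL=\ker d|y|_x$, where it equals $d\psi_z$. If $\nu\in T_zS$ points out of $M$, then $d|y|_x(d\varphi_z\nu)=d|\varphi|_z(\nu)>0$, so $d\varphi_z\nu$ points out of $X_0\cap\{|y|\le3\}$ and in particular is not in $T_xL$. Hence $d\psi_z$ is invertible if and only if $d\varphi_z$ is. In that case $d\varphi_z$ preserves orientation, being complex linear, and sends outward vectors to outward vectors, so $d\psi_z$ preserves the boundary orientations. Therefore the degree $d_j$ of $\psi$ over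 a component $L_j$ is the number of preimages of a regular value in $L_j$, and it suffices to find a regular value of $\psi$ with at least one preimage.

Fix $z_0\in\partial M$, choose holomorphic coordinates on a connected neighborhood $A$ of $z_0$ in $S$ and near $\varphi(z_0)$ in $X_0$, and let $J$ be the Jacobian determinant of $\varphi$ on $A$. Then $J\not\equiv0$: otherwise the maximal rank $\ell$ of $d\varphi$ on $A$ would be less than $k$, and on the open set where it is attained the constant rank theorem would give fibers of dimension $k-\ell>0$. Moreover $J$ does not vanish identically on $\partial M\cap A$. Indeed, if a holomorphic function vanishes on a real hypersurface $H$, its complex linear differential vanishes on each tangent space $T_zH$, whose complex span is the whole space; so all first partial derivatives vanish on $H$, by induction all derivatives do, and the function vanishes on $A$.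

So there is $z\in\partial M$ with $J(z)\neq0$. Then $\psi$ is a local diffeomorphism at $z$, its image contains a nonempty open subset of $L$, and by Sard's theorem this subset contains a regular value.
\end{proof}

The degree need not be $1$. For $f(a,b)=(a^2,ab,b^2)$ the image is the cone $h=y_1y_3-y_2^2=0$ near $0$, with $m=0$, $k=2$, and $\mu=1$ because the partial derivatives of $h$ form a linear isomorphism. The fibers of $f$ are the pairs $\pm(a,b)$, so with $W$ a round ball about $0$ every point of $L$ has two preimages in $\partial M$.

\section{Transport into one Milnor fiber}\label{sec:transport}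

A map $g$ that is close to $f$ and avoids $X$ sends different points of $M$ into different level sets $\{t=\text{const},\ h=\text{const}\ne0\}$. We want to move all these points into one level set $F$, and to keep track of what happens on $\partial M$, where $g$ must be compared with $f$. But $f$ takes values in $\{h=0\}$, which is not a fiber of the Milnor fibration. The comparison is possible because away from $y=0$ the level $h=0$ is in no way special: in the shell $1<|y|<5$ all levels, including zero, fit into one product structure. We build this structure first.

\begin{lemma}\label{lem:collar}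
There are a ball $T\subset T'$ about $0$ and $\delta>0$ such that \emph{(R4)} holds for $0<|s|<\delta$ and the following is true. Let $D=\{s\in\mathbb{C}:|s|<\delta\}$ and
\[
R=\{(t,y):t\in T,\ 1<|y|<5,\ |h_t(y)|<\delta\}.
\]
There is a smooth map $\lambda:R\to L$ with $\lambda(0,y)=y$ for $y\in L$ such that
\[
\Lambda=(\lambda,\,t,\,h,\,|y|):R\to L\times T\times D\times(1,5)
\]
is a diffeomorphism.
\end{lemma}

\begin{proof}
Let $T''\subset T'$ be a closed ball about $0$, and let $Z$ be the set of $(t,y)$ with $t\in T''$, $1\le|y|\le5$ at which the real differential of $y\mapsto(h_t(y),|y|)$ is not onto $\mathbb{C}\times\mathbb{R}$. The set $Z$ is compact. It contains no point with $t=0$, $h=0$: at such a point $dh_0$ is onto $\mathbb{C}$ by (R1), and $d|y|$ is nonzero on $\ker dh_0$ by (R3). So $|t|+|h|\ge2\delta'$ on $Z$ for some $\delta'>0$. Let $T\subset T''$ be an open ball about $0$ of radius at most $\delta'$, and let $\delta\le\delta'$ be so small that (R4) holds for $0<|s|<\delta$. Then $R\cap Z=\emptyset$, so $(t,h,|y|):R\to T\times D\times(1,5)$ is a submersion. It is proper, since the preimage of a compact set is a closed subset of a compact set of the form $T_1\times\{a\le|y|\le b\}$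 with $T_1\subset T$ and $1<a<b<5$. The base is convex, so by Ehresmann's theorem the map is a trivial bundle whose fiber over $(0,0,3)$ is $\{0\}\times L$. A trivialization provides $\lambda$; composing with the inverse of its restriction to $\{0\}\times L$, we get $\lambda(0,y)=y$ on $L$.
\end{proof}

Fix $w_0$ with $\operatorname{Re}w_0<\log\delta$ and put
\[
F=\{y:h_0(y)=e^{w_0},\ |y|\le4\},\qquad C=F\cap\{|y|\ge2\}.
\]
On $C$ we write $\lambda(y)$ for $\lambda(0,y)$. By (R1) and Lemma~\ref{lem:collar}, $F$ is a compact $2k$-manifold with boundary $F\cap\{|y|=4\}$, oriented by its complex structure, and $(\lambda,|y|):C\to L\times[2,4]$ is a diffeomorphism, so the inclusion $\partial F\to C$ is a homotopy equivalence. By (R4) and $k\ge1$, $F$ is connected and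
\begin{equation}\label{eq:homology}
H_k(F;\mathbb{Q})\cong\mathbb{Q}^\mu\ne0 .
\end{equation}

Transport from one level set to another depends on a path in the base $T\times(D\setminus\{0\})$, which is not simply connected. As for the cusp, where the formula for $\Phi$ involves $w$ and not only $e^w$, a logarithm of $h$ selects the path. Let
\[
\widetilde E=\{(t,w,y):t\in T,\ \operatorname{Re}w<\log\delta,\ |y|\le4,\ h_t(y)=e^w\}.
\]

\begin{lemma}\label{lem:transport}
There is a continuous map $\Theta:\widetilde E\to F$ such that, for $(t,w,y)\in\widetilde E$ with $|y|\ge2$,
\begin{equation}\label{eq:transport}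
|\Theta(t,w,y)|=|y|,\qquad\lambda(\Theta(t,w,y))=\lambda(t,y).
\end{equation}
\end{lemma}

\begin{proof}
Let $E=\{(t,y):t\in T,\ |y|<5,\ 0<|h_t(y)|<\delta\}$, an open set, and let $\pi=(t,h):E\to T\times(D\setminus\{0\})$. On $E$ we have $y\ne0$ by (S1), so $\pi$ is a submersion by (R1). This is where all nearby slices are needed.

\emph{The connection.} We look for real linear right inverses $\sigma_p:\mathbb{C}^m\times\mathbb{C}\to T_pE$ of $d\pi_p$, smooth in $p\in E$. One choice, $\sigma^0_p$, is the inverse of the restriction of $d\pi_p$ to the orthogonal complement of its kernel. Another, defined on $E\cap R$, is $\sigma^1_p(\xi)=(d\Lambda_p)^{-1}(0,\xi,0)$, which moves $(t,h)$ in the direction $\xi$ and keeps $\lambda$ and $|y|$ fixed. Let $\chi:[0,5)\to[0,1]$ be smooth, equal to $0$ on $[0,\frac32]$ and to $1$ on $[2,5)$, and put $\sigma=\chi(|y|)\sigma^1+(1-\chi(|y|))\sigma^0$. A convex combination of right inverses is a right inverse, and $\sigma=\sigma^1$ where $|y|\ge2$.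

\emph{Parallel transport.} For $e=(t,w,y)\in\widetilde E$ let
\[
c_e(\theta)=\bigl((1-\theta)t,\ \exp((1-\theta)w+\theta w_0)\bigr),\qquad\theta\in[0,1].
\]
By convexity of $T$ and of the half plane $\operatorname{Re}w<\log\delta$, this is a path in $T\times(D\setminus\{0\})$, from $\pi(t,y)$ to $(0,e^{w_0})$. Consider the initial value problem
\begin{equation}\label{eq:ode}
\dot\gamma(\theta)=\sigma_{\gamma(\theta)}\bigl(\dot c_e(\theta)\bigr),\qquad\gamma(0)=(t,y).
\end{equation}
Its solution satisfies $\pi\circ\gamma=c_e$ as long as it exists, since both sides have the same derivative and initial value. For every $(x,\eta)\in L\times[2,5)$ the curve $\gamma_{x,\eta}(\theta)=\Lambda^{-1}(x,c_e(\theta),\eta)$, $\theta\in[0,1]$, solves the differential equation, because its velocity is $\sigma^1(\dot c_e)$ and it stays in $\{|y|\ge2\}$. If $|y|\ge2$, the solution of \eqref{eq:ode} is therefore $\gamma_{x,\eta}$ with $x=\lambda(t,y)$, $\eta=|y|$; it exists on $[0,1]$ and keeps $\lambda$ and $|y|$ constant. If $|y|<2$, the solution never enters $\{|y|\ge2\}$: a point of $\pi^{-1}(c_e(\theta_1))$ in that set has the form $\gamma_{x,\eta}(\theta_1)$, and by uniqueness we would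 have $\gamma=\gamma_{x,\eta}$ back to $\theta=0$. So $\gamma$ stays in the compact subset $\pi^{-1}(c_e([0,1]))\cap\{|y|\le2\}$ of $E$ and hence exists on $[0,1]$.

In both cases $\gamma(1)=(0,y')$ with $y'\in F$; put $\Theta(e)=y'$. Then \eqref{eq:transport} holds. The right side of \eqref{eq:ode} is smooth in $(\gamma,\theta)$ and in the parameters $(t,w)$, so $\gamma(1)$ depends continuously on $e$.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}

Let $M\subset Q$ be the compact set of Section~\ref{sec:source}.

\emph{Choice of $\epsilon$.} On $M$ we have $t\circ f=0$, $|y\circ f|\le3$, $h\circ f=0$, and $|y\circ f|=3$ on $\partial M$. Since $h$ is uniformly continuous on a compact neighborhood of $f(M)$ in $U_0$, there is $\eta>0$ such that every map $f':M\to\mathbb{C}^m\times\mathbb{C}^{k+1}$ at distance less than $\eta$ from $f$ in the chart satisfies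
\begin{equation}\label{eq:close}
f'(M)\subset T\times\{|y|<4\},\qquad|h\circ f'|<\delta\ \text{ on }M,\qquad|y\circ f'|>2\ \text{ on }\partial M .
\end{equation}
Since the chart is uniformly continuous on such a neighborhood as well, there is $\epsilon>0$ such that, for every $z\in M$, a point of $\mathbb{C}^{n+1}$ at distance less than $\epsilon$ from $f(z)$ lies in $U_0$ and has distance less than $\eta$ from $f(z)$ in the chart. Let $g:M\to\mathbb{C}^{n+1}$ be continuous with $\sup_M|f-g|<\epsilon$, and let $f_\theta=(1-\theta)f+\theta g$, $\theta\in[0,1]$, the sum being formed in the chart. Each $f_\theta$ satisfies \eqref{eq:close}; in particular $f_\theta(\partial M)\subset R$.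

\emph{The map $\Phi$.} Suppose that $g(M)\cap X=\emptyset$. By (S1) and \eqref{eq:close}, $h\circ g$ maps $M$ into $D\setminus\{0\}$. Since $M$ is contractible, there is a continuous $w:M\to\mathbb{C}$ with $e^w=h\circ g$, and $\operatorname{Re}w<\log\delta$. So $G=(t\circ g,\,w,\,y\circ g)$ is a continuous map $M\to\widetilde E$. Put $\Phi=\Theta\circ G:M\to F$. On $\partial M$ we have $|y\circ g|>2$, so \eqref{eq:transport} gives $\Phi(\partial M)\subset C$ and $\lambda\circ\Phi=\lambda\circ g$ on $\partial M$. The maps $\lambda\circ f_\theta|_{\partial M}$ form a homotopy from $\lambda\circ f|_{\partial M}$ to $\lambda\circ g|_{\partial M}$, and $\lambda\circ f|_{\partial M}=\varphi|_{\partial M}$ because $f=(0,\varphi)$ and $\varphi(\partial M)\subset L$. Hence, by Lemma~\ref{lem:degree},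
\[
\lambda_*(\Phi|_{\partial M})_*[\partial M]=(\varphi|_{\partial M})_*[\partial M]\ne0\quad\text{in }H_{2k-1}(L;\mathbb{Z}),
\]
and so $(\Phi|_{\partial M})_*[\partial M]\neq0$ in $H_{2k-1}(C;\mathbb{Z})$.

\emph{The contradiction.} By Lemma~\ref{lem:duality}, $\Phi_*:H_k(M;\mathbb{Q})\to H_k(F;\mathbb{Q})$ is surjective. But $H_k(M;\mathbb{Q})=0$, since $M$ is contractible and $k\ge1$, while $H_k(F;\mathbb{Q})\ne0$ by \eqref{eq:homology}. Therefore $g(M)\cap X\neq\emptyset$. \hfill$\square$

\begin{remark}\label{rem:hypotheses}
The singular point enters through $\mu\ge1$ in \eqref{eq:homology}. Of $g$ we used only continuity and closeness to $f$ on $M$. Holomorphy of $f$ makes all local degrees in Lemma~\ref{lem:degree} positive. Finiteness of $f$ is used for (A1), for the choice of $W$, and for $J\not\equiv0$; in each place, and in Section~\ref{sec:local}, discreteness of the fibers suffices. For $n=1$ every nonconstant holomorphic map has discrete fibers. Codimension one gives the single equation $h$, and the statement fails without it: the cusp $z\mapsto(z^2,z^3,0)$ in $\mathbb{C}^3$ is disjoint from its translate by $(0,0,c)$ for every $c\neq0$.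
\end{remark}

\section{Singular points are the points that cannot be pushed off}\label{sec:local}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
\emph{(i)$\Rightarrow$(ii).} Let $p_0=f(q)\in\operatorname{Sing}X$ and let $V\subset f^{-1}(U)$ be a neighborhood of $q$. By (A1) there are a neighborhood $V_1\subset V$ of $q$ and a ball $B\subset U$ about $p_0$ such that $X_1=f(V_1)\subset X\cap B$ is analytic in $B$ of pure dimension $n$. It suffices to find a nonempty relatively open subset of $\operatorname{Sing}X$ inside $X_1$: then Proposition~\ref{prop:key} with $Q=V_1$ gives $M\subset V$ and $\epsilon$, and we restrict $g$ to $M$. The difficulty is that $X_1$ may be only one of several sheets of $X$ through $p_0$, and may miss part of $\operatorname{Sing}X$ near $p_0$.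

If $X_1\cap B'=X\cap B'$ for some ball $B'\subset B$ about $p_0$, the set $\operatorname{Sing}X\cap B'\ni p_0$ has the required property. Assume that there is no such ball. Each irreducible component of $X_1$ has dimension $n$ and lies in an irreducible component of $X\cap B$, which also has dimension $n$; by (A3) the two are equal. So $X_1$ is a union of components of $X\cap B$. Let $X_2$ be the union of the remaining ones. Then $X_2$ is analytic in $B$ of pure dimension $n$ and $X\cap B=X_1\cup X_2$. Moreover $p_0\in X_2$, since otherwise a small ball $B'$ about $p_0$ would miss the closed set $X_2$ and satisfy $X_1\cap B'=X\cap B'$.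

Each component of $X_2$ meets $X_1$ in a proper analytic subset, so $\dim(X_1\cap X_2)\le n-1$. At a point $p\in X_1\cap X_2$ both $X_1$ and $X_2$ have dimension $n$, so neither germ contains the other, the germ of $X$ at $p$ is reducible, and $p\in\operatorname{Sing}X$ by (A3). Thus $X_1\cap X_2\subset\operatorname{Sing}X\cap B$. By (A2), $X_1\cap X_2$ has dimension at least $n-1$ at $p_0$, so it has an irreducible component $Z$ of dimension $n-1$. This $Z$ lies in an irreducible component of $\operatorname{Sing}X\cap B$, whose dimension is at most $n-1$, and therefore equals it. Let $Z'$ be the union of the other components of $\operatorname{Sing}X\cap B$, a closed subset of $B$. Then $(\operatorname{Sing}X\cap B)\setminus Z'=Z\setminus Z'$ is relatively open in $\operatorname{Sing}X$, nonempty by (A3), and contained in $X_1$.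

\emph{(ii)$\Rightarrow$(iii).} Holomorphic maps are continuous.

\emph{(iii)$\Rightarrow$(i).} Suppose that $f(q)\notin\operatorname{Sing}X$. Then there are a neighborhood $B\subset U$ of $f(q)$ and a biholomorphism $\kappa$ from $B$ onto an open subset of $\mathbb{C}^{n+1}$ with $\kappa(X\cap B)=\kappa(B)\cap\{x_{n+1}=0\}$. Let $V$ be a neighborhood of $q$ whose closure is a compact subset of $f^{-1}(B)$, and let $e_{n+1}$ be the last basis vector. Since $\kappa(f(\overline V))$ is compact in $\kappa(B)$, for small $c\in\mathbb{C}\setminus\{0\}$ the map
\[
g_c=\kappa^{-1}\circ(\kappa\circ f+c\,e_{n+1}):V\to B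
\]
is well defined and holomorphic, and $g_c\to f$ uniformly on $V$ as $c\to0$. The fibers of $g_c$ are fibers of $f|_V$, hence finite. Since $f(V)\subset X\cap B$, the last coordinate of $\kappa\circ g_c$ is $c\ne0$, so $g_c(V)\subset B\setminus X$. Thus (iii) fails for this $V$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:near}]
Let $B(p,a)$ be the open ball of radius $a$ about $p$. For $p\in K$ pick $q\in f^{-1}(p)$ and a neighborhood $V_p\subset f^{-1}(U)$ of $q$ with $f(V_p)\subset B(p,\rho/4)$. Let $\epsilon_p\le\rho/4$ be as in Theorem~\ref{thm:local}(ii) for $V_p$. If $\|f-g\|<\epsilon_p$, there is $z\in V_p$ with $g(z)\in X\subset f(\Delta^n)$, and $|g(z)-p|\le|g(z)-f(z)|+|f(z)-p|<\rho/2$. Cover $K$ by finitely many balls $B(p_i,\rho/2)$ with $p_i\in K$ and let $\epsilon=\min_i\epsilon_{p_i}$. If $\|f-g\|<\epsilon$, each point of $K$ is within $\rho/2$ of some $p_i$, and $p_i$ is within $\rho/2$ of a point of $f(\Delta^n)\cap g(\Delta^n)$.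
\end{proof}

\begin{thebibliography}{9}

\bibitem{Looijenga}
Looijenga, \emph{Isolated Singular Points on Complete Intersections}.

\bibitem{Milnor}
Milnor, \emph{Singular Points of Complex Hypersurfaces}.

\bibitem{Nandi}
Achinta Kumar Nandi, \emph{On perturbations of singular complex analytic curves}, arXiv:2307.11656 (2023).

\end{thebibliography}
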